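\title{Exact Devaney chaos of arbitrarily small entropy on totally regular continua}

\begin{abstract}
For a compact metric space $X$ let $I^{\mathrm{ED}}(X)$ be the infimum of the topological entropies of the exact continuous self-maps of $X$ with dense periodic points. We prove the conjecture that $I^{\mathrm{ED}}(X)=0$ for every nondegenerate totally regular continuum $X$ that is not a tree; the infimum is never attained. For a dendrite with a point of order at least $n\ge4$, or with $n=2^j\ge4$ branch points in the interior of one arc, we obtain $I^{\mathrm{ED}}(X)\le(\log 10)/n$. The maps have the form $v\circ u$, where $v$ maps a circle, a star or a comb $G$ onto $X$, the map $u\colon X\to G$ collapses no open set to a point, and $u\circ v$ is an exact $10^{1/n}$-Lipschitz map of $G$.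
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{dynamical system} is a pair $(X,f)$ of a compact metric space $X$ and a continuous map $f\colon X\to X$; its topological entropy is denoted by $h(f)$. The system is \emph{exact} if for every nonempty open set $U\subset X$ there is $m\in\mathbb N$ with $f^m(U)=X$. It is \emph{exactly Devaney chaotic} if $X$ is infinite, $f$ is exact and the periodic points of $f$ are dense in $X$. For a space $X$ put
\[
I^{\mathrm{ED}}(X)=\inf\{h(f):\ f\colon X\to X \text{ is exactly Devaney chaotic}\}.
\]
Exactness says that every open set, however small, is eventually stretched over the whole space, but it prescribes no rate. Entropy measures a rate. The number $I^{\mathrm{ED}}(X)$ is therefore the amount of entropy that the topology of $X$ forces on a map with this strong form of chaos.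

There is a simple way to stretch slowly. Suppose that $X$ consists of arcs $A_1,\dots,A_n$ of lengths $1,\mu,\dots,\mu^{n-1}$. Map each $A_i$ with $i<n$ affinely onto $A_{i+1}$, and fold $A_n$ along a path of length at most $10$ over the first few arcs. If $\mu^n$ equals the length of this path, the map has the same slope $\mu\le10^{1/n}$ everywhere, and its entropy is at most $(\log10)/n$. A circle can be cut into arbitrarily many arcs that are permuted in this way, and the legs of a star can be permuted as well. A fixed tree offers only a bounded amount of room. In fact, Alsed\`a, Baldwin, Llibre and Misiurewicz \cite{ABLM} proved that a transitive map of a tree with $E$ end points has entropy at least $(\log2)/E$; exact maps are transitive, so $I^{\mathrm{ED}}(X)>0$ for trees. (This result is not used in our proofs.) The natural guess is that, in a suitable class of one-dimensional spaces, trees are the only exception.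

The class in question is the following. A \emph{continuum} is a connected compact metric space. A continuum $X$ is \emph{totally regular} if for every point $x\in X$ and every countable set $P\subset X$ there is a basis of neighborhoods of $x$ whose boundaries are finite and disjoint from $P$. Equivalently, $X$ admits a compatible metric in which its one-dimensional Hausdorff measure $H^1(X)$ is finite. A \emph{graph} is a nondegenerate continuum that is a finite union of arcs, any two of which meet at most in their end points; a \emph{tree} is a graph without simple closed curves. A \emph{dendrite} is a locally connected continuum without simple closed curves. The \emph{order} of a point $x$ of a dendrite $X$ is the number of components of $X\setminus\{x\}$, and $x$ is a \emph{branch point} if its order is at least $3$. Every graph and every local dendrite is totally regular.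

The following is known for a nondegenerate totally regular continuum $X$. One has $I^{\mathrm{ED}}(X)<\infty$. One has $I^{\mathrm{ED}}(X)=0$ if $X$ contains a free arc which does not disconnect $X$ (an arc $A$ whose non-end points are interior points of $A$ in $X$ and none of which disconnects $X$), or if $X$ contains arbitrarily large generalized stars (for each $k\in\mathbb N$ there are a point $a\in X$ and $k$ components of $X\setminus\{a\}$ whose closures are pairwise homeomorphic by homeomorphisms fixing $a$). In particular $I^{\mathrm{ED}}(X)=0$ for every graph which is not a tree. These two conditions do not cover all spaces that are not trees. The infinite comb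
\[
\bigl([0,1]\times\{0\}\bigr)\cup\bigcup_{i\ge2}\bigl(\{1/i\}\times[0,1/i^2]\bigr)\subset\mathbb R^2
\]
is a dendrite of finite length with infinitely many branch points; every non-end point of an arc in it disconnects it, and all its points have order at most $3$. The conjecture posed in \cite{Sp} is that $I^{\mathrm{ED}}(X)=0$ for every nondegenerate totally regular continuum $X$ which is not a tree. We prove it, without using the known results just listed.

\begin{theorem}\label{thm:main}
Let $X$ be a nondegenerate totally regular continuum which is not a tree. Then $I^{\mathrm{ED}}(X)=0$.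
\end{theorem}

Together with the bound for trees quoted above, this shows that a nondegenerate totally regular continuum $X$ has $I^{\mathrm{ED}}(X)=0$ if and only if it is not a tree. The proof gives a quantitative statement for dendrites.

\begin{theorem}\label{thm:second}
Let $X$ be a nondegenerate totally regular continuum.
\begin{enumerate}
\item[(a)] Let $X$ be a dendrite (possibly a tree) and $n\ge4$. If $X$ has a point of order at least $n$, or if $n=2^j$ and some arc in $X$ has at least $n$ branch points of $X$ in its interior, then $I^{\mathrm{ED}}(X)\le\frac{\log10}{n}$.
\item[(b)] Every exact map on $X$ has positive entropy. So the infimum in Theorem~\ref{thm:main} is never attained.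
\end{enumerate}
\end{theorem}

The space $X$ has in general no symmetry that would allow us to permute pieces of $X$ itself. We permute pieces of a model graph $G$ instead: a circle, a star with $n$ legs, or a comb with $n$ teeth. We construct a continuous surjection $v\colon G\to X$ and a continuous map $u\colon X\to G$ which collapses no open set to a point, such that $F=u\circ v$ is exact and $10^{1/n}$-Lipschitz. Section~\ref{sec:transfer} shows that $f=v\circ u$ is then exactly Devaney chaotic with entropy at most $(\log10)/n$. Sections~\ref{sec:circle} and~\ref{sec:comb} construct a first map $F_0$ on each model graph; Section~\ref{sec:circle} also carries out the whole method by hand for a circle with one arc attached. In general, $X$ is approximated by graphs $G=\Gamma_0\leftarrow\Gamma_1\leftarrow\cdots$, each obtained from the previous one by blowing up a point to a graph $D$; the topology needed for this is in Section~\ref{sec:topology}. At each blow-up, $v$ is rerouted through $D$, and $u$ folds $D$ onto a very short arc of $G$. For $F$ this inserts a tiny zigzag, and Section~\ref{sec:zigzag} shows that exactness and the Lipschitz constant survive it. Sections~\ref{sec:stages}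 and~\ref{sec:limit} contain the induction and the passage to the limit.

\section{Reduction to a map of a graph}\label{sec:transfer}

We recall the facts on entropy that we use. Let $(X,f)$ be a dynamical system with metric $d$, and let $d_m(x,y)=\max_{0\le i<m}d(f^i(x),f^i(y))$. A set is \emph{$(m,\varepsilon)$-separated} if its distinct points have $d_m$-distance greater than $\varepsilon$, and \emph{$(m,\varepsilon)$-spanning} if every point of $X$ is within $d_m$-distance $\varepsilon$ of it. If $s_m(\varepsilon)$ is the largest cardinality of an $(m,\varepsilon)$-separated set and $r_m(\varepsilon)$ the smallest cardinality of an $(m,\varepsilon)$-spanning set, then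
\[
h(f)=\lim_{\varepsilon\to0}\limsup_{m\to\infty}\tfrac1m\log s_m(\varepsilon)=\lim_{\varepsilon\to0}\limsup_{m\to\infty}\tfrac1m\log r_m(\varepsilon),
\]
and both upper limits are nondecreasing as $\varepsilon$ decreases. The entropy does not depend on the choice of a compatible metric, $h(f^m)=m\,h(f)$, and $h(f)\le h(F)$ if $f$ is a \emph{factor} of a system $(G,F)$, that is, if $fv=vF$ for a continuous surjection $v\colon G\to X$. An exact map $f$ is onto, since $f^m(X)=X$ for some $m$; hence $f^m(U)=X$ implies $f^{m'}(U)=X$ for all $m'\ge m$. We write $\mathrm{Per}(f)$ for the set of periodic points.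

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
Let $f$ be exact on $X$, and let $Z_0,Z_1\subset X$ be disjoint compact sets with nonempty interiors. There is $m$ with $f^m(Z_0)=f^m(Z_1)=X$. Given a word $i_0i_1\cdots i_{N-1}$ in $\{0,1\}^N$, choose $x_{N-1}\in Z_{i_{N-1}}$ and then, backwards, $x_l\in Z_{i_l}$ with $f^m(x_l)=x_{l+1}$. The $2^N$ points $x_0$ obtained from the $2^N$ words are $(N,\varepsilon)$-separated for $f^m$ whenever $0<\varepsilon<\operatorname{dist}(Z_0,Z_1)$. Hence $h(f)=\frac1m h(f^m)\ge\frac{\log2}m>0$.
\end{proof}

Let $G$ be a graph. We fix a finite set of vertices such that every edge is an arc with distinct end points, and we identify each edge with an interval $[0,\ell]$. This gives every point of an edge a coordinate, every arc $J\subset G$ a length $|J|$, and $G$ the arc-length metric $d$. The \emph{interior points} of an arc are its points other than the two end points. For small $\rho$ the open ball $V(x,\rho)$ is a star: $V(x,\rho)\setminus\{x\}$ consists of finitely many open arcs issuing from $x$. They determine the \emph{directions} at $x$, and a \emph{leg} at $x$ is a short arc $[x,y]$ in one direction. For maps into a metric space,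 $d(\cdot,\cdot)$ denotes the supremum distance. Every arc in $G$ contains a nonempty open subset of $G$ and conversely, so a continuous map $F\colon G\to G$ is exact if and only if every arc has an iterate equal to $G$.

On the model graphs, dense periodic points come for free. We use the two standard consequences of the intermediate value theorem for a continuous map $\Phi\colon[x,y]\to\mathbb R$: if $\Phi([x,y])\supset[x,y]$, then $\Phi$ has a fixed point; and if $\Phi([x,y])\supset[a,b]$, then $\Phi$ maps some subinterval of $[x,y]$ onto $[a,b]$.

\begin{lemma}\label{lem:per}
Let $G$ be a tree or a circle and let $F\colon G\to G$ be exact. Then $\mathrm{Per}(F)$ is dense in $G$.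
\end{lemma}

\begin{proof}
Let $J=[a,b]$ be an arc inside an open edge. We find a periodic point in $J$.

Let $G$ be a tree and $F^m(J)=G$. Choose $x,y\in J$ with $F^m(x)=a$, $F^m(y)=b$ and $|x-y|$ minimal. By minimality, the open interval between $x$ and $y$ is mapped into $G\setminus\{a,b\}$, hence into a component of this set which has both $a$ and $b$ in its closure. In a tree this component is $(a,b)$. So $F^m$ maps the interval between $x$ and $y$ onto the interval $J$ containing it, and has a fixed point there.

Let $G=\mathbb R/\Lambda\mathbb Z$. The difficulty is that an arc may cover the circle while passing over itself in two separate parts; we use two arcs. Take disjoint arcs $J_1,J_2\subset J$ and $m$ with $F^m(J_1)=F^m(J_2)=G$. Let $[l_i,r_i]\subset\mathbb R$ be a lift of $J_i$ and $\Phi_i\colon[l_i,r_i]\to\mathbb R$ a lift of $F^m|_{J_i}$. Its image is an interval $[a_i,b_i]$ of length at least $\Lambda$. Let $q$ be the least integer with $l_i+q\Lambda\ge a_i$; then $l_i+q\Lambda<a_i+\Lambda\le b_i$. If $r_i+q\Lambda\le b_i$, then the image of $\Phi_i-q\Lambda$ contains $[l_i,r_i]$, so $F^m$ has a fixed point in $J_i$. Otherwise $r_i+(q-1)\Lambda>b_i-\Lambda\ge a_i$,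 and the image of $\Phi_i$ contains $[r_i+(q-1)\Lambda,\,l_i+q\Lambda]$. This is a lift of the arc complementary to $J_i$, and so it contains a lift of the other arc. If this second alternative holds for $i=1$ and $i=2$, there are integers $q_1,q_2$ such that $\Phi_1-q_1\Lambda$ maps some $[x,y]\subset[l_1,r_1]$ onto $[l_2,r_2]$ and the image of $\Phi_2-q_2\Lambda$ contains $[l_1,r_1]$. The composition of these two maps is a lift of $F^{2m}$ on $[x,y]$ whose image contains $[x,y]$, so $F^{2m}$ has a fixed point in $J_1$.
\end{proof}

\begin{proposition}\label{prop:transfer}
Let $X$ be a nondegenerate continuum, $G$ a tree or a circle, and let $u\colon X\to G$ and $v\colon G\to X$ be continuous. Assume that $v$ is onto, that $u(U)$ contains an arc for every nonempty open set $U\subset X$, and that $F=uv$ is exact and $\lambda$-Lipschitz for some $\lambda\ge1$. Then $f=vu$ is exactly Devaney chaotic and $h(f)\le\log\lambda$.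
\end{proposition}

\begin{proof}
We have $fv=vuv=vF$ and $f^{m+1}=vF^mu$. The space $X$ is infinite. If $U\subset X$ is open and nonempty, $u(U)$ contains an arc $E$, and $F^m(E)=G$ for some $m$; then $f^{m+1}(U)=v(F^m(u(U)))=v(G)=X$. The relation $fv=vF$ gives $v(\mathrm{Per}(F))\subset\mathrm{Per}(f)$, and $v(\mathrm{Per}(F))$ is dense in $v(G)=X$ by Lemma~\ref{lem:per}. Finally $f$ is a factor of $F$, so $h(f)\le h(F)$. For $\varepsilon\le1$ divide each edge into arcs of length at most $\varepsilon\lambda^{-m}$; this needs at most $c\lambda^m/\varepsilon$ arcs, where $c$ is the total length of $G$ plus the number of edges. One point from each arc gives an $(m,\varepsilon)$-spanning set for $F$. So $h(F)\le\log\lambda$.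
\end{proof}

The hypothesis on $u$ cannot be dropped: if $u$ is constant on an open set, so is $f$, and $f$ is not exact.

\section{The circle, and a circle with a sticker}\label{sec:circle}

\subsection{Piecewise linear maps and a covering condition}

A continuous map $F\colon G\to G$ is \emph{piecewise linear} (PL) if $G$ is divided by a finite set of \emph{partition points}, containing the vertices, into arcs called \emph{pieces}, each of which lies in an edge and is mapped affinely and injectively onto an arc in an edge. A map that runs affinely along a path through several edges is PL after subdividing at the preimages of vertices, and further partition points may always be added. \emph{Slopes} are taken in absolute value. A point has at most one preimage in each piece, so PL maps are finite-to-one and their iterates are PL. The set $\mathrm{Crit}(F)$ of \emph{critical points}, at which $F$ is not locally injective, consists of partition points. If all slopes are greater than $1$, then the same holds for each $F^m$, which therefore has only finitely many fixed points in each piece; so $\mathrm{Per}(F)$ is countable. If all slopes are at most $\lambda$, then $F$ is $\lambda$-Lipschitz.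

\begin{lemma}\label{lem:inj}
Let $F\colon G\to G$ be PL with all slopes at least $\lambda$, and let $J$ be an arc with no critical interior point. If $G$ is a tree, then $F|_J$ is injective, so $F(J)$ is an arc with $|F(J)|\ge\lambda|J|$. If $G$ is a circle, the same holds unless $F(J)=G$.
\end{lemma}

\begin{proof}
Let $G$ be a tree and suppose $F(s)=F(s')$ for $s\ne s'$ in $J$. The set $F([s,s'])$ is a nondegenerate subtree, so it has an end point $w\ne F(s)$. Write $w=F(r)$ with $r\in(s,s')$. Both sides of $r$ in $J$ are mapped into the one direction of the subtree at $w$, so $F$ is not injective near $r$, a contradiction. If $G$ is a circle, a lift of $F|_J$ to $\mathbb R$ is strictly monotone. If its image is shorter than the circumference, $F|_J$ is injective; otherwise $F(J)=G$.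
\end{proof}

From now on $n\ge4$, and $G$ is a graph with distinguished distinct edges $A_1,\dots,A_n$ which is either a tree or the circle $A_1\cup\dots\cup A_n$. Further, $B=[\tau_1,\tau_2]$ is an arc in the open edge $\operatorname{int}A_n$, and $W_1,W_2$ are the two components of $\operatorname{int}A_n\setminus B$; they are open in $G$. The permutation scheme of the introduction is recorded in the condition
\begin{equation}\tag{Cov}\label{eq:cov}
\begin{gathered}
F(A_i)\supset A_{i+1}\ \ (1\le i<n),\qquad F(A_n)\supset A_1\cup A_2\cup\Bigl(G\setminus\bigcup_iA_i\Bigr),\\
F(B)\supset A_1\cup A_2 .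
\end{gathered}
\end{equation}
The arc $A_n$ must cover $A_2$ as well as $A_1$, in order to break the period $n$. The arc $B$ has a different purpose. The property $F^m(E)=G$ is destroyed by small perturbations of $F$, whereas the property that $F^m(E)$ meets two given open sets is not; $B$ converts the second property into the first.

\begin{lemma}\label{lem:cov}
\begin{enumerate}
\item[(a)] Let $F\colon G\to G$ be continuous with \eqref{eq:cov} and let $E\subset G$ be connected. If some $F^m(E)$ contains some $A_i$, or meets both $W_1$ and $W_2$, then $F^{m'}(E)=G$ for all large $m'$.
\item[(b)] Let $F\colon G\to G$ be continuous and exact and let $E$ be an arc. There is $\xi>0$ such that every continuous $\tilde F\colon G\to G$ with \eqref{eq:cov} and $d(\tilde F,F)<\xi$ satisfies $\tilde F^{m'}(E)=G$ for all large $m'$.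
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The digraph with arrows $i\to i+1$ $(i<n)$, $n\to1$, $n\to2$ is strongly connected and has cycles of the coprime lengths $n$ and $n-1$. Hence it is primitive: for all large $q$, any two vertices are joined by a walk of length $q$. So $F^q(A_i)\supset\bigcup_jA_j$ for all $i$ and all large $q$, and \eqref{eq:cov} gives $F^{q+1}(A_i)=G$. Now let the connected set $F^m(E)$ contain points $w_1\in W_1$ and $w_2\in W_2$. If $G$ is a tree, $F^m(E)$ contains the arc $[w_1,w_2]\supset B$. If $G$ is the circle, it contains one of the two arcs from $w_1$ to $w_2$; one of them contains $B$, the other contains $G\setminus\operatorname{int}A_n\supset A_1$. If $F^m(E)\supset B$, then $F^{m+1}(E)\supset A_1$.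

(b) Choose $m$ and $x_1,x_2\in E$ with $F^m(x_i)\in W_i$. By uniform continuity of $F$, the map $\tilde F^m$ is as close to $F^m$ as we like if $d(\tilde F,F)$ is small; then $\tilde F^m(x_i)\in W_i$, and (a) applies.
\end{proof}

Put $\lambda_2=10^{1/n}$ and fix $\lambda_1$ with $1<\lambda_1<2^{1/n}$. Note that $\lambda_2<2$. We call $F\colon G\to G$ \emph{admissible} if
\begin{enumerate}
\item[(A1)] $F$ is PL with all slopes in the open interval $(\lambda_1,\lambda_2)$;
\item[(A2)] no critical point of $F$ is periodic;
\item[(A3)] $F$ satisfies \eqref{eq:cov};
\item[(A4)] $F$ is exact.
\end{enumerate}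
The inequalities in (A1) are strict to leave room for infinitely many perturbations. The reason for (A2) appears in Example~\ref{ex:fold}.

\subsection{The model map of the circle}

Let $G$ be the oriented circle formed by consecutive arcs $A_i=[a_i,a_{i+1}]$, where $a_{n+1}=a_1$, of lengths $|A_i|=\mu^{i-1}$. Let $F_0$ map $A_i$ affinely onto $A_{i+1}$, preserving orientation, for $i<n$. On $A_n$ let $F_0$ run with constant speed along the path $a_1\to a_3\to a_1\to a_2$ in the arc $A_1\cup A_2$, and let $\tau_1\mapsto a_3$ and $\tau_2\mapsto a_1$ be the two turning points. The path has length $(1+\mu)+(1+\mu)+1=3+2\mu$. We choose $\mu\in(1,2)$ with $\mu^n=3+2\mu$; such a $\mu$ exists because the left side is smaller at $\mu=1$ and larger at $\mu=2$. Then all slopes equal $\mu$.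

\begin{proposition}\label{prop:circle}
The map $F_0$ of the circle is admissible.
\end{proposition}

\begin{proof}
The definitions on adjacent arcs agree, with $a_i\mapsto a_{i+1}$ for all $i$, so $F_0$ is continuous. Since $5<\mu^n<7$, (A1) holds, and (A3) is read off from the definition. Near each $a_i$ the map preserves orientation on both sides, so $\mathrm{Crit}(F_0)=\{\tau_1,\tau_2\}$. The images of $\tau_1,\tau_2$ lie in the invariant set $\{a_1,\dots,a_n\}$, which contains neither of them; this is (A2).

For (A4), call an arc a \emph{stub} if it lies in some $A_i$ and shares an end point with it. Let $J$ be an arc. By Lemma~\ref{lem:inj}, the iterates of $J$ are arcs growing by the factor $\mu$ until one of them equals $G$ or has a critical interior point. In the second case the next iterate contains a one-sided neighborhood of $a_3$ or $a_1$, hence a stub $S$. If $S\subset A_i$ with $i<n$, then $F_0(S)$ is a stub in $A_{i+1}$ of length $\mu|S|$. Let $S\subset A_n$. The first lap $[a_n,\tau_1]$ is mapped affinely onto $A_1\cup A_2$ starting at $a_1$, and the last lap $[\tau_2,a_1]$ is mapped affinely onto $A_1$ ending at $a_2$. Hence $F_0(S)$ is a stub in $A_1$ of length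 $\mu|S|$ or contains $A_1$. Stubs have bounded length, so some iterate of $S$ contains $A_1$, and Lemma~\ref{lem:cov}(a) applies.
\end{proof}

With $u=\mathrm{id}$ and $v=F_0$, Proposition~\ref{prop:transfer} gives $I^{\mathrm{ED}}\le(\log7)/n$ for the circle and every $n\ge4$. The next example shows the method when $X$ is larger than $G$.

\begin{example}\label{ex:sticker}
Let $X$ be the circle $G$ with an arc $D$ attached by one end point at $a_2$; let $z$ be the free end of $D$. Let $u\colon X\to G$ be the identity on $G$ and map $D$ homeomorphically onto $A_2$ with $z\mapsto a_3$. Let $v\colon G\to X$ map $A_i$ affinely onto $A_{i+1}$ for $i<n$, and let it run on $A_n$ along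
\[
a_1\to a_2\to z\to a_2\to a_3\to a_1\to a_2 ,
\]
which is the path used for $F_0$ with a detour through $D$. Then $v$ is onto, and $u(U)$ contains an arc for every nonempty open $U$. On $A_n$ the map $F=uv$ runs along $a_1\to a_3\to a_2\to a_3\to a_1\to a_2$; the detour has become a zigzag, and the path has length $3+4\mu$. Choose $\mu\in(1,2)$ with $\mu^n=3+4\mu<11$ and parametrize $v$ on $A_n$ so that $F$ has constant slope $\mu$. Condition \eqref{eq:cov} holds with $B$ the lap from $a_3$ to $a_1$. All turning values are among the $a_i$, and the first and last laps on $A_n$ have the same images as before, so the proof of (A4) above applies without change. Proposition~\ref{prop:transfer} gives $I^{\mathrm{ED}}(X)\le(\log11)/n$ for all $n\ge4$.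
\end{example}

In this example the detour costs the length $2\mu$. A general $X$ requires infinitely many detours, so the new parts must be folded onto shorter and shorter arcs. The turning values then no longer lie in a finite invariant set, and exactness has to be obtained from a stability argument. A short zigzag can destroy exactness if it is put in the wrong place.

\begin{example}\label{ex:fold}
Suppose that, in a coordinate on some edge, $F(x)=\lambda x$ on $[0,\varepsilon]$. Insert at the fixed point $0$ a zigzag of height $\delta$ with slope $\lambda'\in(1,2)$: the new map $F'$ rises from $0$ to $\delta$ on $[0,\delta/\lambda']$, returns to $0$ at $2\delta/\lambda'$, and then rises to $F(\varepsilon)$. Since $\delta/\lambda'<\delta<2\delta/\lambda'$, we have $F'([0,\delta])=[0,\delta]$. So $F'$ is not exact, however small $\delta$ is.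
\end{example}

Zigzags will therefore be inserted only at nonperiodic points, and the critical points, old and new, will be kept nonperiodic throughout.

\section{Stars and combs}\label{sec:comb}

A dendrite contains no circle. If it has points of large order we permute the legs of a star. Otherwise we shall find many branch points on one arc, and the model is a comb: an interval $I$, the \emph{spine}, with $n$ teeth attached at interior points $b_1,\dots,b_n$. To permute the teeth cyclically, the map must permute the points $b_i$ cyclically while acting on the spine with slopes close to $1$. So we need an interval map with slope about $2^{1/n}$ and a periodic orbit of period $n$.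

\subsection{The spine}

Let $\gamma(x)=|2x-1|$ on $[0,1]$. We obtain the spine map for $n=2^j$ by extracting a square root of $\gamma$ $j$ times: given a map $\sigma'$ of an interval $I'$, we place a scaled, reversed copy $I_R$ of $I'$ to the right of $I'$, and let the new map $\sigma$ interchange $I'$ and $I_R$ in such a way that $\sigma^2=\sigma'$ on $I'$. For $\sigma'=\gamma$ this gives the map of $[0,1+\frac1{\sqrt2}]$ with slope $\sqrt2$ that increases from $\sigma(0)=1$ to $\sigma(\frac12)=1+\frac1{\sqrt2}$ and then decreases through $\sigma(1)=1$ to $\sigma(1+\frac1{\sqrt2})=0$. In later steps the right end point of $I'$ need not be fixed by $\sigma'$, and a gap between $I'$ and $I_R$ is needed to keep the map continuous and the slope constant.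

\begin{lemma}\label{lem:spine}
For $j\ge0$ and $n=2^j$ there are a compact interval $I$, a continuous PL surjection $\sigma\colon I\to I$ with all slopes equal to $2^{1/n}$, a point $c\in\operatorname{int}I$, and an affine bijection $\chi$ of $[0,1]$ onto an interval $J\subset I$ such that
\begin{enumerate}
\item[(a)] $\sigma$ is strictly decreasing to the left of $c$ and strictly increasing to the right of $c$, and $\min I=\sigma(c)$, $\max I=\sigma^2(c)$;
\item[(b)] $\chi(\frac12)=c$, $\ \sigma\chi(x)=\sigma\chi(1-x)$, $\ \sigma^n\chi=\chi\gamma$, and $\sigma^i(J)\cap\operatorname{int}J=\emptyset$ for $0<i<n$.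
\end{enumerate}
\end{lemma}

\begin{proof}
For $j=0$ take $I=[0,1]$, $\sigma=\gamma$, $\chi=\mathrm{id}$. Suppose that $I'=[l,r]$, $\sigma'$, $c$, $\chi$, $J$ are given for $n$. Let $s=2^{1/(2n)}$, so that $\sigma'$ has slope $s^2$. Put
\[
w=\frac{r-\sigma'(r)}{s(s-1)}\ge0,\qquad I_R=\Bigl[r+w,\ r+w+\frac{r-l}{s}\Bigr],\qquad \phi(r+w+y)=r-sy .
\]
Then $\phi$ is a decreasing bijection of $I_R$ onto $I'$ with slope $s$. On $I=[l,\max I_R]$ define $\sigma=\phi^{-1}\sigma'$ on $I'$, $\sigma=\phi$ on $I_R$, and let $\sigma$ be affine on the gap $[r,r+w]$, from $\sigma(r)=r+w+\frac{r-\sigma'(r)}s$ down to $\sigma(r+w)=r$. If $w>0$, the slope on the gap is $1+\frac{r-\sigma'(r)}{sw}=1+(s-1)=s$. If $w=0$, then $\sigma'(r)=r$ and the two definitions of $\sigma(r)$ agree. On $I'$ the slope is $s^2/s=s$. The map $\sigma$ increases on $[l,c]$ and decreases on $[c,\max I]$. We have $\sigma(c)=\phi^{-1}(l)=\max I$ and $\sigma^2(c)=l=\min I$, so $\sigma$ is onto.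

On $I'$ we have $\sigma^2=\sigma'$, so $\sigma^{2n}\chi=(\sigma')^n\chi=\chi\gamma$, and $\sigma\chi=\phi^{-1}\sigma'\chi$ is symmetric about $\frac12$. For odd $i$, $\sigma^i(J)=\sigma\bigl((\sigma')^{(i-1)/2}(J)\bigr)\subset\sigma(I')\subset I_R$, and $I_R$ misses $\operatorname{int}J\subset(l,r)$. For even $i$ with $0<i<2n$, $\sigma^i(J)=(\sigma')^{i/2}(J)$ misses $\operatorname{int}J$ by induction. So (b) holds for $2n$. Conjugating $\sigma$ by $x\mapsto-x$ and replacing $\chi$ by $-\chi$ preserves (b) and gives (a).
\end{proof}

Let $n=2^j\ge4$. We draw three consequences.
\begin{enumerate}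
\item[(P1)] \emph{The points $\sigma^i(c)$, $i\ge1$, lie outside $\operatorname{int}J$.} Under $\sigma^n$ we have $c\mapsto\chi(0)\mapsto\chi(1)\mapsto\chi(1)$. So $\sigma^i(c)$ is an end point of $J$ if $n$ divides $i$, and lies in $\sigma^{i'}(J)$ for some $0<i'<n$ otherwise. In particular the orbits of $\min I$ and $\max I$ avoid $\operatorname{int}J$.
\item[(P2)] \emph{The points $b_i=\sigma^{i-1}(\chi(\frac13))$, $1\le i\le n$, form a periodic orbit of period exactly $n$ in $\operatorname{int}I\setminus\{c\}$, and only $b_1$ lies in $\operatorname{int}J$.} Since $\gamma(\frac13)=\frac13$, we have $\sigma^n(b_1)=b_1$, and $b_2,\dots,b_n\notin\operatorname{int}J$ by (b). The orbit of each $b_i$ returns to $\operatorname{int}J$, so by (P1) no $b_i$ is $c$ or an end point of $I$.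
\item[(P3)] \emph{The point $t^*=\chi(\frac23)$ satisfies $\sigma(t^*)=b_2$}, by the symmetry in (b).
\end{enumerate}

The map $\sigma$ is not exact, since $\sigma^n(J)=J$. On the comb this is repaired in two ways: near $t^*$ the map makes a small excursion into the tooth at $b_2$, so that arcs can leave the spine, and the last tooth is stretched over the whole spine, so that they can return.

\subsection{The model maps of the star and the comb}

We treat both models together. For the \emph{star}, $n\ge4$ is arbitrary, $I=\{o\}$ is a point, $b_1=\dots=b_n=o$, $\ell_1=1$ and $L=0$. For the \emph{comb}, $n=2^j\ge4$, $I$ and the $b_i$ are as above, $\ell_1=|I|$ and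
\[
L=\frac{|b_1-b_2|+|b_2-\min I|+|I|}{|I|}\le3 .
\]
Choose $\mu\in(1,2)$ with $\mu^n=2+2\mu+L$; at $\mu=1$ the left side is smaller, and at $\mu=2$ it is at least $16>9$. Then $4<\mu^n<9$. The tree $G$ is $I$ with \emph{teeth} $A_i=[0,\ell_i]$, $\ell_i=\ell_1\mu^{i-1}$, attached by the point $0$ at $b_i$. Let $e_i$ be the free end of $A_i$.

For $i<n$ let $F_0\colon A_i\to A_{i+1}$ be $x\mapsto\mu x$. On $A_n$ let $F_0$ run with constant speed along
\begin{align*}
&o\to e_1\to o\to e_2\to o&&\text{(star)},\\
&b_1\to e_1\to b_1\to b_2\to e_2\to b_2\to\min I\to\max I&&\text{(comb)}.
\end{align*}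
The length of this path is $\ell_1(2+2\mu+L)=\mu\ell_n$, so the speed is $\mu$. The turning points are $\tau_1\mapsto e_1$, $\tau_2\mapsto e_2$ and, for the comb, $\tau_3\mapsto\min I$. Here $\tau_1=\ell_1/\mu$; the map $F_0$ sends $[0,\tau_1]\subset A_n$ onto $A_1$ by $x\mapsto\mu x$, and sends $[\tau_1,2\tau_1]$ onto $A_1$ with $2\tau_1\mapsto b_1$. For the star this defines $F_0$ everywhere.

For the comb let $a=|J|/12$ and $N^*=(t^*-a,t^*+a)=\chi\bigl((\frac7{12},\frac34)\bigr)$. Its closure lies in $\operatorname{int}J$ and misses $c$ and all $b_i$, and $\sigma$ is affine on it. Put $F_0=\sigma$ on $I\setminus N^*$. For an integer $q\ge1$ let $y^*\in A_2$ be the point with coordinate $y^*=2\tau_1\mu^{-(n-2)-nq}$, and let $\zeta=2^{-1/n}y^*$. For large $q$ we have $\zeta<a$, and we let $F_0$ be given on $\overline{N^*}$ by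
\[
t^*\pm a\mapsto\sigma(t^*\pm a),\qquad t^*\pm\zeta\mapsto b_2,\qquad t^*\mapsto y^*,
\]
and be affine in between. The slopes on $\overline{N^*}$ are $y^*/\zeta=2^{1/n}$ and $2^{1/n}\frac a{a-\zeta}$; we fix $q$ so large that the latter is at most $4^{1/n}$. The height $y^*$ is chosen so that the orbit of the new critical point $t^*$ can be followed: on $A_1,\dots,A_{n-1}$ and on $[0,\tau_1]\subset A_n$ the map multiplies coordinates by $\mu$, and $2\tau_1\mu^{-n}<\tau_1$, so the orbit of $y^*$ passes through the points $2\tau_1\mu^{-nq},2\tau_1\mu^{-n(q-1)},\dots,2\tau_1$ of $A_n$ and then lands on $b_1$.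

\begin{proposition}\label{prop:comb}
The map $F_0$ of the star or the comb is admissible. The points $e_i$ are not periodic, and every point of $I$ has at least two preimages under $F_0$.
\end{proposition}

\begin{proof}
At $b_i$ the definitions on the tooth and on $I$ both give $b_{i+1}$ (indices mod $n$), so $F_0$ is continuous. All slopes lie in $[2^{1/n},9^{1/n})$, which gives (A1). The path on $A_n$ covers $A_1\cup A_2\cup I$, and its part on $B=[\tau_1,\tau_2]$ runs from $e_1$ to $e_2$; this gives (A3).

\emph{Critical points.} At $o$ the legs are permuted cyclically. At $b_i$ in the comb the tooth goes to the next tooth and, since $b_i\notin\overline{N^*}\cup\{c\}$, the two spine directions go to the two spine directions at $b_{i+1}$. End points of $G$ are never critical. At the points $t^*\pm\zeta$, and at the points of $A_n$ where the path passes through $o$, $b_1$ or $b_2$, the map arrives along one direction and leaves along another. At $t^*\pm a$ it is monotone. Hence $\mathrm{Crit}(F_0)=\{\tau_1,\tau_2\}$ for the star and $\mathrm{Crit}(F_0)=\{c,t^*,\tau_1,\tau_2,\tau_3\}$ for the comb.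

\emph{Nonperiodic points.} For the star, $e_1\to\dots\to e_n\to o\to o$, so no $e_i$ and no $\tau_i$ is periodic. For the comb, $e_1\to\dots\to e_n\to\max I$. By (P1) the $\sigma$-orbits of $\min I=\sigma(c)$ and $\max I$ avoid $\operatorname{int}J\supset N^*$, so they are also the $F_0$-orbits. They stay in $I$ and avoid $c$. Hence $c$, the $e_i$ and the $\tau_i$ are not periodic. The orbit of $t^*$ ends in the cycle $\{b_1,\dots,b_n\}$, which does not contain $t^*$. This proves (A2).

\emph{Exactness.} Let $E$ be an arc. By Lemma~\ref{lem:inj}, its iterates are arcs growing at least by the factor $\lambda_1$ until one of them has a critical interior point. We follow the image of a small neighborhood of this point.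

($\alpha$) \emph{An iterate contains $[0,r]\subset A_i$ with $r>0$.} If $i<n$, the next iterate contains $[0,\mu r]\subset A_{i+1}$. If $i=n$, it contains $[0,\mu r]\subset A_1$ when $r\le\tau_1$, and all of $A_1$ otherwise. So some iterate contains $A_1$, and Lemma~\ref{lem:cov}(a) applies.

($\beta$) \emph{Comb, $t^*$ is an interior point of an iterate.} The next iterate contains $[y^*-r,y^*]\subset A_2$ for some $r>0$. Multiplying by $\mu$ along the orbit of $y^*$, we find an iterate containing $[2\tau_1-r',2\tau_1]\subset A_n$ with $0<r'\le\tau_1$. Its image is $[0,\mu r']\subset A_1$, and we are in case ($\alpha$).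

($\gamma$) \emph{Comb, an iterate contains $\chi([0,r])$ with $0<r\le\frac14$.} Since $\sigma^i(J)\cap\operatorname{int}J=\emptyset$ for $0<i<n$, we have $F_0^n=\sigma^n$ on $J\setminus N^*$, and there $F_0^n$ acts as $\gamma$ in the coordinate $\chi$. So a later iterate contains $\chi([1-2r,1])$. For $\rho\le\frac14$ we have $F_0^n\chi([1-\rho,1])=\chi([1-2\rho,1])$. Hence some iterate contains $\chi([\frac34,1])$, and a later one contains $\chi([\frac12,1])$, which has $t^*$ as an interior point. We are in case ($\beta$).

($\delta$) \emph{Comb, $c$ or some $\tau_i$ is an interior point of an iterate.} The images of a neighborhood of $\tau_1$ or $\tau_2$ contain legs at $e_1$ or $e_2$, later at $e_n$, and then a leg at $\max I=\sigma^2(c)$. The image of a neighborhood of $\tau_3$ contains a leg at $\min I=\sigma(c)$. So in every case an iterate contains $\sigma^i(K)$ for some $i\in\{0,1,2\}$ and a small arc $K\subset J\setminus N^*$ around $c$. The sets $K,\sigma(K),\dots,\sigma^{n-1}(K)$ miss $N^*$, so $F_0=\sigma$ on them, and a further iterate contains $\sigma^n(K)\supset\chi([0,r])$ for some $r>0$. We are in case ($\gamma$).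

($\varepsilon$) \emph{Star, $\tau_1$ or $\tau_2$ is an interior point of an iterate.} Later iterates contain $[e_n-r,e_n]$ for a small $r>0$ and then $[0,\mu r]\subset A_2$, which is case ($\alpha$).

\emph{Preimages.} For the star, $o$ and $2\tau_1$ are mapped to $o$. For the comb, $F_0(\overline{N^*})\supset\sigma(\overline{N^*})$ and $\sigma$ is onto, so every point of $I$ has a preimage in $I$; it has a second one in the last lap $[\tau_3,e_n]\subset A_n\setminus I$.
\end{proof}

\section{Inserting zigzags}\label{sec:zigzag}

In this section $G$ is one of the three model graphs and $F\colon G\to G$ is admissible. We describe the perturbation of $F$ that a blow-up will cause, and show that it can be made without losing admissibility. The data are a point $g\in G$; a nonempty set $T\subset F^{-1}(g)$ with $T\cap\mathrm{Per}(F)=\emptyset$; an isometric embedding $\iota\colon[0,\delta_0]\to G$ into one edge with $\iota(0)=g$; and a set $\mathcal E$ of directions at points of $T$, with an integer $r_e\ge2$ for each $e\in\mathcal E$. The sets $T$ and $\mathcal E$ are finite. Let $R=\max_er_e$, and let $\lambda<\lambda_2$ be the largest slope of $F$. We add $T$, $\tau_1$ and $\tau_2$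 to the partition points of $F$, and let $\varepsilon_0$ be half the length of the shortest piece.

Let $0<\varepsilon<\varepsilon_0$. For $e\in\mathcal E$, a direction at $t\in T$, let $[t,a_e]$ be the leg of length $\varepsilon$ in the direction $e$; we call it a \emph{modified leg}. It lies in a piece of $F$, the set $(t,a_e]$ contains no partition point, and two modified legs meet at most in a point of $T$. Suppose that for each $e$, with $r=r_e$, we are given \emph{heights} $\theta_0=0,\theta_1,\dots,\theta_{r-1},\theta_r=0$ in $[0,\delta_0]$ with $\theta_{i-1}\ne\theta_i$, and points $t=s_0,s_1,\dots,s_r$ in this order in $[t,a_e)$; we suppress the index $e$. Let $\kappa\colon G\to G$ map each $[t,s_r]$ to $t$, map each $[s_r,a_e]$ affinely onto $[t,a_e]$ fixing $a_e$, and be the identity elsewhere. Let $F'$ map each $[s_{i-1},s_i]$ affinely onto the arc from $\iota(\theta_{i-1})$ to $\iota(\theta_i)$, and let $F'=F\kappa$ elsewhere (Figure~\ref{fig:zigzag}). Since $\iota(\theta_0)=\iota(\theta_r)=g=F(t)$, the map $F'$ is continuous. It equals $F$ outside the open modified legs $(t,a_e)$. By \emph{the points $s$} we mean all $s_i$ with $i\ge1$ on all modified legs.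

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (0,0)--(6.7,0);
\draw[->] (0,0)--(0,4.5);
\draw[dashed,thick] (0,0)--(6,4);
\draw[very thick] (0,0)--(0.9,0.9)--(1.8,0)--(6,4);
\draw[dotted] (0.9,0)--(0.9,0.9)--(0,0.9);
\draw[dotted] (6,0)--(6,4)--(0,4);
\node[below] at (0,0) {$t$};
\node[below] at (0.9,0) {$s_1$};
\node[below] at (1.8,0) {$s_2$};
\node[below] at (6,0) {$a_e$};
\node[left] at (0,0) {$g$};
\node[left] at (0,0.9) {$\iota(\theta_1)$};
\node[left] at (0,4) {$F(a_e)$};
\node at (2.7,2.25) {$F$};
\node at (4.3,1.9) {$F'$};
\end{tikzpicture}
\caption{A zigzag with $r_e=2$ on a modified leg $[t,a_e]$. The affine map $F$ (dashed) is replaced by $F'$ (solid), which goes from $g$ to $\iota(\theta_1)$, returns to $g$, and then runs over $F([t,a_e])$ at a slightly larger slope. The picture shows the case in which $\iota$ points in the direction into which $F$ maps the leg; the axes have different scales.}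
\label{fig:zigzag}
\end{figure}

\begin{proposition}\label{prop:zigzag}
There is $\varepsilon_1\in(0,\varepsilon_0)$, depending only on $F$, $T$ and $R$, with the following property. Let $0<\varepsilon<\varepsilon_1$ and $0<\delta\le\min\{\delta_0,\ \varepsilon(1-\lambda/\lambda_2)/R\}$. For every choice of heights in $[0,\delta]$ as above and every countable set $Z\subset G\setminus\mathrm{Per}(F)$, the points $s$ can be chosen so that $F'$ is admissible and $Z\cap\mathrm{Per}(F')=\emptyset$. Moreover $d(F',F)\le2\lambda_2\varepsilon$ and $d(\kappa,\mathrm{id})\le\varepsilon$.
\end{proposition}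

The set $Z$ will contain the points $g$ of later steps; this is how the nonperiodicity of $T$ is handed on through the induction. The proof occupies the rest of the section.

\subsection{Distances, slopes and covering}

The map $\kappa$ preserves each modified leg, so $d(\kappa,\mathrm{id})\le\varepsilon$. Both $F$ and $F'$ map a modified leg into $F([t,a_e])\cup\iota([0,\delta])$, which lies within distance $\lambda_2\varepsilon$ of $g$ because $\delta\le\varepsilon$. So $d(F',F)\le2\lambda_2\varepsilon$.

Let $\Omega$ be the set of all choices of the points $s$ with
\[
|\theta_i-\theta_{i-1}|/\lambda_2<|s_i-s_{i-1}|<|\theta_i-\theta_{i-1}|/\lambda_1\qquad(1\le i\le r_e,\ e\in\mathcal E).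
\]
These inequalities imply $|s_r-t|<R\delta\le\varepsilon(1-\lambda/\lambda_2)<\varepsilon$, so $\Omega$ is a nonempty open set in the space of coordinates of the points $s$. For a choice in $\Omega$ the slopes on the arcs $[s_{i-1},s_i]$ lie in $(\lambda_1,\lambda_2)$. On $[s_r,a_e]$ the slope of $F$ is multiplied by $\varepsilon/(\varepsilon-|s_r-t|)\in(1,\lambda_2/\lambda)$. So (A1) holds for $F'$, with the partition points of $F$, the points $a_e$ and the points $s$ as partition points.

Let $Y$ be one of $A_1,\dots,A_n,B$. Its end points are partition points of $F$ and so do not lie in $(t,a_e]$. Hence either $[t,a_e]\subset Y$ or $(t,a_e]\cap Y=\emptyset$. Since $F'([t,a_e])\supset F\kappa([s_r,a_e])=F([t,a_e])$, we get $F'(Y)\supset F(Y)$, and (A3) holds for $F'$.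

\subsection{Exactness}

By Lemma~\ref{lem:cov}(b), long arcs cover $G$ under $F'$ if $F'$ is close to $F$. The problem is to show that short arcs become long, on a scale that does not depend on $\varepsilon$ and $\delta$. Slopes are only slightly larger than $1$, and each passage through a fold may shorten an arc by a large factor $M$. The remedy is that the folds are located near finitely many nonperiodic points, so that a short arc meets each of them at most once in $N$ steps, where $N$ is large enough for the expansion to win.

Let $C=\mathrm{Crit}(F)\cup T$. This is a finite set of partition points, and by (A2) and the hypothesis on $T$ none of them is $F$-periodic. Let $M=2(R+2)$ and choose $N$ with $\lambda_1^N\ge2M^{|C|}$. Choose $\omega>0$ with $d(F^i(x),x)>\omega$ for all $x\in C$ and $1\le i\le N$. Choose $\rho>0$ with $2\rho\le\varepsilon_0$ and $2\rho\lambda_2^N<\omega/6$ and, if $G$ is the circle, with $\lambda_2\rho$ less than its circumference. The balls $V(x,2\rho)$, $x\in C$, are then pairwise disjoint stars, each leg of which lies in a piece of $F$. Let $\eta=\rho\lambda_2^{-N}/2$. Let $\mathcal J$ be a finite family of arcs such that every arc of length at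 least $\eta$ contains a member of $\mathcal J$; if $G$ has $m_0$ vertices, such an arc contains a subarc of an edge of length at least $\eta/(m_0+1)$, so it suffices to cut all edges into arcs of at most half that length. Finally choose $\varepsilon_1<\rho$ so small that $2\lambda_2\varepsilon_1$ is less than the number $\xi$ of Lemma~\ref{lem:cov}(b) for each member of $\mathcal J$, and that $d(\tilde F,F)<2\lambda_2\varepsilon_1$ implies $d(\tilde F^i,F^i)<\omega/6$ for $i\le N$. All these choices depend only on $F$, $T$ and $R$.

Let $\varepsilon<\varepsilon_1$, and let the points $s$ be any choice in $\Omega$. As $F'$ is $\lambda_2$-Lipschitz, for $x\in C$, $d(y,x)\le2\rho$ and $1\le i\le N$ we have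
\begin{equation}\label{eq:shadow}
d\bigl(F'^i(y),F^i(x)\bigr)\le\lambda_2^i\,d(y,x)+d\bigl(F'^i(x),F^i(x)\bigr)<\omega/3 .
\end{equation}
We claim that for every arc $J_0$ with $|J_0|<\eta$ the set $F'^N(J_0)$ contains an arc of length at least $2|J_0|$. We choose arcs $J_{i+1}\subset F'(J_i)$ for $0\le i<N$ with $|J_{i+1}|\le\lambda_2|J_i|$, so that all $|J_i|<\rho$.

If $J_i$ misses all balls $V(x,\rho)$, $x\in C$, then it misses the modified legs and $\mathrm{Crit}(F)$, so $F'=F$ on $J_i$ and Lemma~\ref{lem:inj} applies; on the circle $F(J_i)\ne G$ by the choice of $\rho$. Put $J_{i+1}=F'(J_i)$; then $|J_{i+1}|\ge\lambda_1|J_i|$. If $J_i$ meets $V(x,\rho)$, then $J_i\subset V(x,2\rho)$. An arc in a star lies in the union of two legs, and each leg of $V(x,2\rho)$ is divided by the partition points of $F'$ into at most $R+2$ parts. Let $J_{i+1}$ be the image of a longest of the at most $M$ parts of $J_i$; then $|J_{i+1}|\ge\lambda_1|J_i|/M$.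

For each $x\in C$ the second alternative occurs for at most one $i<N$. Suppose it occurs for $i<j$. Take $y'\in J_j$ and $y\in J_i$ with $y'=F'^{\,j-i}(y)$. Then $d(y,x)\le2\rho$ and $d(y',x)\le2\rho<\omega/3$, and \eqref{eq:shadow} gives $d(F^{j-i}(x),x)<2\omega/3$, contrary to the choice of $\omega$. Therefore $|J_N|\ge\lambda_1^NM^{-|C|}|J_0|\ge2|J_0|$, which proves the claim.

Repeating the claim, we see that every arc has an $F'$-iterate containing an arc of length at least $\eta$, hence a member of $\mathcal J$. By (A3) for $F'$ and Lemma~\ref{lem:cov}(b), a further iterate equals $G$. So (A4) holds for every choice in $\Omega$.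

\subsection{A generic choice of the points $s$}

It remains to keep the critical points and the countable set $Z$ nonperiodic. A point of $Z$ may be recurrent under $F$, so smallness of the perturbation does not help. We use an algebraic argument instead. If the coordinates of the points $s$ are independent transcendentals over a field $K$ containing all other data, an orbit with coordinates in $K$ that enters a zigzag can never return to $K$. For instance, if $t$ has coordinate $0$ and $z\in K$ lies in $(0,s_1)$, then $F'(z)$ has coordinate $Y+z(Y'-Y)/s_1$ with $Y\ne Y'$ in $K$. As a rational function of $s_1$ this has a pole at $s_1=0$, and we shall see that the further affine steps cannot cancel the pole.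

Let $K\subset\mathbb R$ be a countable field containing all edge lengths of $G$ and the coordinates of the partition points of $F$ and their $F$-images, of the points $a_e$, $F(a_e)$ and $\iota(\theta_i)$, and of the points of $Z$. A point of $G$ with coordinate in $K$ is a \emph{$K$-point}; for vertices this holds in every edge. Choose the points $s$ in $\Omega$ with coordinates algebraically independent over $K$: take a box in $\Omega$ and pick the coordinates one after another, each outside the countable set of numbers algebraic over the field generated by $K$ and the earlier ones. We identify points with their coordinates.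

\begin{lemma}\label{lem:generic}
A $K$-point that is not $F$-periodic is not $F'$-periodic. None of the points $s$ is $F'$-periodic.
\end{lemma}

\begin{proof}
The end points of the pieces of $F'$ are $K$-points or points $s$, and their images are $K$-points. Call a piece \emph{free} if one of its end points is a point $s$. Every open modified leg consists of points $s$ and interiors of free pieces.

\emph{Claim.} If a $K$-point $z$ lies in the interior of a free piece $[x,y]$, then no $F'^m(z)$ with $m\ge1$ is a $K$-point or a point $s$.

The ring $K[s]$ generated by $K$ and the points $s$ is a polynomial ring, and $y-x$ is a polynomial of degree one in it, hence irreducible. For a nonzero element of the quotient field $K(s)\subset\mathbb R$ let $w$ be the exponent of $y-x$ in its factorization, and let $w(0)=\infty$. Then $w(ab)=w(a)+w(b)$, $w(a+b)=w(a)$ if $w(a)<w(b)$, $w\ge0$ on $K[s]$, and $w=0$ on $K\setminus\{0\}$. Let $Y\ne Y'$ in $K$ be the coordinates of $F'(x)$ and $F'(y)$. Then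
\[
F'(z)=Y+(z-x)\,\frac{Y'-Y}{y-x}.
\]
We have $w(z-x)=0$. Indeed, if $x\in K$, then $z-x$ is a nonzero constant. If $x$ is a point $s$, then $z-x$ has degree one and is not a constant multiple of $y-x$, because $y$ is either another point $s$ or an element of $K$ different from $z$. So the second summand has $w=-1$, and $w(F'(z))=-1$. Now let $z'\in G$ have coordinate in $K(s)$ with $w(z')<0$. It is not a partition point of $F'$, so it lies in the interior of a piece $[x',y']$, and $F'(z')=Y_1+(z'-x')(Y_1'-Y_1)/(y'-x')$ with $Y_1\ne Y_1'$ in $K$. Here $w(z'-x')=w(z')$ and $w(y'-x')\ge0$, so $w(F'(z'))\le w(z')<0$. By induction $w(F'^m(z))<0$ for all $m\ge1$, whereas $w\ge0$ on $K$ and on the points $s$. This proves the claim.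

Let $z$ be a $K$-point that does not lie in the interior of a free piece. It is not a point $s$, since these are transcendental over $K$. So it lies outside the open modified legs, and $F'(z)=F(z)$. Moreover $F'(z)$ is a $K$-point, since $z$ is an end point of a piece or lies in a piece that is not free, all of whose data are in $K$. Hence for the $F'$-orbit of any $K$-point $z$ there are two possibilities. Either it never enters the interior of a free piece; then it consists of $K$-points and equals the $F$-orbit. Or it does; then it consists of $K$-points up to the first entry and, by the claim, of points that are neither $K$-points nor points $s$ afterwards, so it does not return to $z$. This proves the first assertion. In both cases the orbit contains no point $s$. Since $F'(s_i)$ is a $K$-point, no $s_i$ is $F'$-periodic.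
\end{proof}

The points of $Z$ are $K$-points that are not $F$-periodic, so $Z\cap\mathrm{Per}(F')=\emptyset$. A point outside the modified legs has a neighborhood on which $F'=F$. The point $a_e$ is interior to a piece of $F$, and $F'$ maps its two sides in the same directions as $F$, so it is not critical. Hence $\mathrm{Crit}(F')$ is contained in the union of $\mathrm{Crit}(F)\cup T$ and the points $s$. The points of $\mathrm{Crit}(F)\cup T$ are $K$-points that are not $F$-periodic. Lemma~\ref{lem:generic} gives (A2) for $F'$, and Proposition~\ref{prop:zigzag} is proved.

\section{Monotone maps onto graphs}\label{sec:topology}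

From now on $X$ is a nondegenerate totally regular continuum with a fixed compatible metric $d$ such that $H^1(X)<\infty$. Every nondegenerate subcontinuum of $X$ has finite $H^1$-measure too, and so is totally regular. A map is \emph{monotone} if it is continuous and its fibers (point preimages) are connected; under a monotone surjection between continua, preimages of connected sets are connected. The aim of this section is to map $X$ monotonically onto graphs with small fibers, and onto a circle if $X$ is not a dendrite. Recall that $H^1$ is a Borel measure, that it is not increased by $1$-Lipschitz maps, and that on $\mathbb R$ it is Lebesgue measure. We use the following facts.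
\begin{enumerate}
\item[(F1)] If $E\subset X$ is connected, then $\operatorname{diam}E\le H^1(E)$, because for $x_0,x_1\in E$ the $1$-Lipschitz function $d(x_0,\cdot)$ maps $E$ onto an interval containing $0$ and $d(x_0,x_1)$. Hence a disjoint family of connected Borel sets of diameter at least $\varepsilon>0$ has at most $H^1(X)/\varepsilon$ members. In particular, a monotone map on $X$ has at most countably many nondegenerate fibers, and if there is one, there is one of maximal diameter.
\item[(F2)] Every subcontinuum $Y$ of $X$ is locally connected: a continuum that is not locally connected contains infinitely many pairwise disjoint subcontinua with diameters bounded away from $0$, which contradicts (F1). So components of open subsets of $Y$ are open in $Y$, and connected open subsets of $Y$ are arcwise connected.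
\item[(F3)] Each component of a nonempty closed proper subset $R$ of a continuum meets $\partial R$.
\item[(F4)] If $P,P'\subset(0,1)$ are countable, some increasing homeomorphism of $[0,1]$ maps $P$ into the complement of $P'$: among the maps $x\mapsto x+sx(1-x)$, $s\in(0,1)$, each pair in $P\times P'$ excludes at most one $s$. If $P,P'$ are countable subsets of a circle, some rotation maps $P$ into the complement of $P'$, since each pair excludes one rotation.
\item[(F5)] In a dendrite $X$ any two points $x\neq y$ are joined by a unique arc $[x,y]$ (we put $[x,x]=\{x\}$), subcontinua are dendrites, and $\operatorname{diam}[x,x_j]\to0$ if $x_j\to x$. If $Y$ is a subcontinuum, then for each $x\in X$ there is a unique $r(x)\in Y$ with $[x,r(x)]\cap Y=\{r(x)\}$. The \emph{first point retraction} $r\colon X\to Y$ is monotone, $[x,r(x)]\subset r^{-1}(r(x))$, and every arc from $x$ to a point of $Y$ passes through $r(x)$.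
\end{enumerate}

\subsection{Strips}

The space $X$ need not contain a free arc that could serve as an edge of a graph. The substitute is a set that meets the rest of $X$ in two points only and maps monotonically onto an interval. A \emph{strip} in $X$ is a quadruple $(Y,x,y,\varphi)$, where $Y\subset X$ is closed, $x\ne y$ are points of $Y$, the set $Y^\circ=Y\setminus\{x,y\}$ is open in $X$, and $\varphi\colon Y\to[0,1]$ is a monotone surjection with $\varphi(x)=0$ and $\varphi(y)=1$. Thus $\partial Y^\circ\subset\{x,y\}$.

A point $b$ is a \emph{local cut point} if $W\setminus\{b\}$ is disconnected for some connected open set $W\ni b$. If $W\setminus\{b\}=U_1\sqcup U_2$ with $U_1,U_2$ open and nonempty, then $b\in\overline{U_1}\cap\overline{U_2}$, since otherwise some $U_i$ would be closed and open in $W$. So $b$ also disconnects every smaller connected open set $W'\ni b$. Not every local cut point lies in small strips: small neighborhoods of the center of a triod have at least three boundary points. But the exceptions are countable, and the definition of total regularity allows us to avoid countable sets.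

\begin{lemma}\label{lem:strip}
There is a countable set $\mathrm{Bad}\subset X$ such that for every local cut point $b\notin\mathrm{Bad}$ and every $\varepsilon>0$ there is a strip $(Y,x,y,\varphi)$ with $b\in Y^\circ$ and $\operatorname{diam}Y<\varepsilon$.
\end{lemma}

\begin{proof}
Take a countable base of connected open sets $W\ne X$, and in each $W$ a countable dense set. For $W$ in the base and $z\ne z'$ in its dense set, let $S$ be the set of all $b\in W\setminus\{z,z'\}$ such that $z$ and $z'$ lie in different components of $W\setminus\{b\}$. A local cut point $b$ disconnects some $W$ of the base, and the components of $W\setminus\{b\}$ are open; so $b$ lies in one of these countably many sets $S$. It suffices to fix $W,z,z'$ and show that all but countably many $b\in S$ satisfy the conclusion.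

\emph{The sets between two points of $S$.} Let $A\subset W$ be an arc from $z$ to $z'$, ordered from $z$ to $z'$; intervals with the subscript $A$ refer to this order. Every point of $S$ lies on $A$. For $x\in S$ let $L_x$ and $R_x$ be the components of $W\setminus\{x\}$ containing $z$ and $z'$; they are disjoint and contain $[z,x)_A$ and $(x,z']_A$. For $x<y$ in $S$ put $Y^\circ(x,y)=R_x\cap L_y$ and $Y(x,y)=Y^\circ(x,y)\cup\{x,y\}$. The set $Y^\circ(x,y)$ is open, contains $(x,y)_A$, and its boundary relative to $W$ is contained in $\{x,y\}$.
\begin{enumerate}
\item[(1)] If $y<x'$ in $S$, then $R_{x'}\subset R_y$ and $L_y\subset L_{x'}$. Indeed $y\in L_{x'}$, so $R_{x'}$ is a connected subset of $W\setminus\{y\}$ containing $z'$; the second inclusion is symmetric. Hence for $x<y\le x'<y'$ in $S$ we have $Y^\circ(x,y)\cap Y^\circ(x',y')\subset L_y\cap R_y=\emptyset$.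
\item[(2)] $Y(x,y)$ is connected. A point of $Y^\circ(x,y)$ is joined to $y$ by an arc in $R_x$. This arc without $y$ is a connected subset of $W\setminus\{y\}$ meeting $L_y$, so it lies in $R_x\cap L_y$. Thus every point of $Y^\circ(x,y)$ is joined to $y$ in $Y(x,y)$, and $x$ is joined to $y$ by $[x,y]_A$.
\item[(3)] If $b\in S\cap(x,y)_A$, then $x\in L_b$ and $y\in R_b$, so $x$ and $y$ lie in different components of $Y(x,y)\setminus\{b\}$.
\end{enumerate}

\emph{The discarded points.} We remove three countable sets from consideration.
\begin{enumerate}
\item[(i)] The points $b\in S$ that are not condensation points of $S$ from both sides in $A$, that is, for which some one-sided neighborhood in $A$ contains only countably many points of $S$. For any subset of an interval there are only countably many such points.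
\item[(ii)] The points $b\in S$ for which $W\setminus\{b\}$ has a component $O_b\ne L_b,R_b$. Such an $O_b$ misses $A$. For two such points $b\ne b'$, the set $O_b$ is a connected subset of $W\setminus\{b'\}$; if it met $O_{b'}$, then $O_b\subset O_{b'}$ and by symmetry $O_b=O_{b'}$, although the boundaries relative to $W$ are $\{b\}$ and $\{b'\}$. So the open sets $O_b$ are pairwise disjoint, and there are countably many.
\item[(iii)] The points $b\in S$, not in (i), such that $\overline{Y^\circ(x,y)}$ meets $X\setminus W$ for all $x<b<y$ in $S$. Let $d_0=\operatorname{dist}(A,X\setminus W)>0$. Given such points $b_1<\dots<b_m$, choose $x_1<b_1<y_1\le x_2<b_2<y_2\le\cdots$ in $S$. The sets $Y^\circ(x_i,y_i)$ are disjoint by (1), and by (2) and (F1) $H^1(Y^\circ(x_i,y_i))=H^1(Y(x_i,y_i))\ge\operatorname{diam}Y(x_i,y_i)\ge d_0$. So $m\le H^1(X)/d_0$.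
\end{enumerate}

\emph{Small sets around a remaining point.} Let $b\in S$ be none of these. Choose $x_1<b<y_1$ in $S$ with $\overline{Y^\circ(x_1,y_1)}\subset W$, and strictly monotone sequences $x_m\uparrow b$ and $y_m\downarrow b$ in $S$. By (1) the sets $Y_m=Y(x_m,y_m)$ decrease. The closure of $Y^\circ(x_m,y_m)$ lies in $W$, so $Y_m$ is closed in $X$. We show $\bigcap_mY_m=\{b\}$. Let $z_0\ne b$ be in the intersection. As $b$ is not in (ii), $z_0\in L_b\cup R_b$; say $z_0\in L_b$, the other case being symmetric. Since $L_b$ is arcwise connected, a compact connected subset of $L_b$ contains $z_0$ and $z$. It misses $b$, hence misses $x_m$ for large $m$. But for large $m$ we have $z_0\in Y^\circ(x_m,y_m)\subset R_{x_m}$ and $z\in L_{x_m}$, a contradiction. By compactness $\operatorname{diam}Y_m\to0$. Fix $m$ with $\operatorname{diam}Y_m<\varepsilon$ and write $x,y,Y$ for $x_m,y_m,Y_m$. The set $Y$ is a subcontinuum of $X$ containing $[x,y]_A$.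

\emph{The map $\varphi$.} Parts of $Y$ may bridge subarcs of $[x,y]_A$, and $\varphi$ must be constant on those. We therefore let $\varphi$ grow only on the points that separate $x$ from $y$. Let $S'$ consist of $x$, $y$ and those $b'\in(x,y)_A$ for which $x$ and $y$ lie in different components of $Y\setminus\{b'\}$. By (3) and because $b$ is not in (i), $S'$ is uncountable. It is closed: if $b'\in(x,y)_A\setminus S'$, then by (F2) there is an arc in $Y\setminus\{b'\}$ from $x$ to $y$; it misses a neighborhood of $b'$, so points near $b'$ are not in $S'$. An uncountable compact metric space contains a Cantor set and so carries a Borel probability measure $\nu$ without atoms. Take such a $\nu$ on $S'$ and put $\varphi(p)=\nu(S'\cap[x,p]_A)$ for $p\in[x,y]_A$. This is a continuous nondecreasing map of $[x,y]_A$ onto $[0,1]$.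

Let $O$ be a component of $Y\setminus[x,y]_A$. It is open in $Y$, and $\overline O\setminus O$ is a nonempty subset of $[x,y]_A$. If $p<p'$ lie in $\overline O\cap[x,y]_A$, then $S'\cap(p,p')_A=\emptyset$, because for $b'\in(p,p')_A$ the connected set $[x,p]_A\cup O\cup[p',y]_A$ avoids $b'$. So $\varphi(p)=\varphi(p')$, and we let $\varphi$ be constant on $O$, equal to its value on $\overline O\cap[x,y]_A$.

The map $\varphi$ is continuous at points of each open set $O$. Let $z_i\to p\in[x,y]_A$ in $Y$. It suffices to consider three kinds of subsequences. If all $z_i\in[x,y]_A$, then $\varphi(z_i)\to\varphi(p)$. If all $z_i$ lie in one component $O$, then $p\in\overline O$ and $\varphi(z_i)=\varphi(p)$. If the $z_i$ lie in pairwise distinct components $O_i$, then $\operatorname{diam}O_i\to0$ by (F1); points $p_i\in\overline{O_i}\cap[x,y]_A$ converge to $p$, and $\varphi(z_i)=\varphi(p_i)\to\varphi(p)$. Each fiber of $\varphi$ is a point or subarc of $[x,y]_A$ together with the components $O$ whose closures meet it, so it is connected.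
\end{proof}

The next lemma is the one place where the neighborhoods in the definition of total regularity are used.

\begin{lemma}\label{lem:nbhd}
Every point of $X$ has arbitrarily small open neighborhoods whose boundaries are finite sets of local cut points outside $\mathrm{Bad}$.
\end{lemma}

\begin{proof}
Take a small neighborhood with finite boundary disjoint from $P=\mathrm{Bad}$, and let $U_0$ be its interior; passing to the interior does not enlarge the boundary. A boundary point of $U_0$ could be an end point of $X$, so we pass to $U=\operatorname{int}\overline{U_0}\supset U_0$. Then $\overline U=\overline{U_0}$ and $\partial U\subset\partial U_0$. Let $b\in\partial U$ and let $W\ni b$ be a connected open set with $W\cap\partial U=\{b\}$. Then $W\setminus\{b\}$ is the disjoint union of the open sets $W\cap U$ and $W\setminus\overline U$. The first is nonempty since $b\in\overline U$, and the second since $b\notin U=\operatorname{int}\overline U$.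
\end{proof}

\subsection{Graphs, circles, stars and combs in $X$}

\begin{lemma}\label{lem:graph}
For $0<\varepsilon\le\operatorname{diam}X$ there is a monotone map of $X$ onto a graph with all fibers of diameter less than $\varepsilon$.
\end{lemma}

\begin{proof}
Cover $X$ by finitely many sets $U_i$ as in Lemma~\ref{lem:nbhd} of diameter less than $\varepsilon/4$. The set $C=\bigcup_i\partial U_i$ is finite, and nonempty because $X$ is connected and $U_i\ne X$. By Lemma~\ref{lem:strip} there are pairwise disjoint strips $(Y_b,x_b,y_b,\varphi_b)$, $b\in C$, with $b\in Y_b^\circ$ and $\operatorname{diam}Y_b<\varepsilon/4$. Let $R=X\setminus\bigcup_bY_b^\circ$; then $R\cap Y_b=\{x_b,y_b\}$ and $\partial R\subset\bigcup_b\{x_b,y_b\}$. By (F3) every component of $R$ contains some $x_b$ or $y_b$, so there are finitely many components. Each of them meets some $U_i$ and misses $\partial U_i$, so it lies in $U_i$ and has diameter less than $\varepsilon/4$.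

Let $\Gamma$ have the components of $R$ as vertices and, for each $b\in C$, an edge $[0,1]_b$ with $0$ and $1$ attached to the components of $x_b$ and $y_b$. (Loops and multiple edges disappear after subdivision.) Let $\pi\colon X\to\Gamma$ send each component of $R$ to its vertex and equal $\varphi_b$ on $Y_b$. The map is well defined, onto, and continuous on each member of a finite closed cover of $X$, hence continuous. So $\Gamma$ is connected, and it is nondegenerate since $C\ne\emptyset$. The fiber over an interior point of an edge is a fiber of some $\varphi_b$. The fiber over a vertex is a component of $R$ together with connected sets $\varphi_b^{-1}(0)$, $\varphi_b^{-1}(1)$ meeting it; it is connected and has diameter less than $\frac34\varepsilon$.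
\end{proof}

\begin{lemma}\label{lem:circle}
If $X$ is not a dendrite, there is a monotone map of $X$ onto a circle.
\end{lemma}

\begin{proof}
Since $X$ is locally connected and not a dendrite, it contains a simple closed curve $S$. Take a neighborhood $U$ of a point of $S$ as in Lemma~\ref{lem:nbhd} with $S\not\subset\overline U$. The connected set $S$ contains a point $b\in\partial U$, and there is a strip $(Y,x,y,\varphi)$ with $b\in Y^\circ$ and $\operatorname{diam}Y<\operatorname{diam}S$; so $S\not\subset Y$. The component of $S\cap Y^\circ$ containing $b$ is an open arc of $S$ with end points in $\partial Y^\circ\subset\{x,y\}$. The end points are distinct, since otherwise $S\subset Y$. The complementary open arc of $S$ lies in $X\setminus\{x,y\}$, the disjoint union of the open sets $Y^\circ$ and $X\setminus Y$; it does not lie in $Y^\circ$, since $S\not\subset Y$, so it lies in $X\setminus Y$. Hence $x$ and $y$ belong to one component of $R=X\setminus Y^\circ$. By (F3) every component of $R$ contains $x$ or $y$, so $R$ is connected. Map $R$ to the base point of the circle $[0,1]/(0\sim1)$, and map $Y$ by $\varphi$. The fiber over the base point is the connected set $R\cup\varphi^{-1}(0)\cup\varphi^{-1}(1)$,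 and the other fibers are fibers of $\varphi$.
\end{proof}

\begin{lemma}\label{lem:dendrite}
Let $X$ be a dendrite which is not a tree. Then $X$ has points of order at least $n$ for every $n$, or some arc in $X$ contains infinitely many branch points of $X$.
\end{lemma}

\begin{proof}
Suppose that the orders of points are bounded. A point $x$ of order $k$ has arbitrarily small open neighborhoods with at most $k$ boundary points. To see this, fix a point $y_O$ in each component $O$ of $X\setminus\{x\}$, and for $z\in(x,y_O)$ let $C_z$ be the component of $X\setminus\{z\}$ containing $x$. For $w\in O$ the arc $[w,y_O]$ lies in $O$, so $[x,w]\cap[x,y_O]=[x,m]$ with $m\ne x$, and every $z\in(x,m)$ separates $w$ from $x$. So the sets $\overline{O\cap C_z}$ decrease to $\{x\}$ as $z\to x$. For points $z_O\in(x,y_O)$ close to $x$, the open set $\bigcap_OC_{z_O}=\{x\}\cup\bigcup_O(O\cap C_{z_O})$ is small and its boundary lies in $\{z_O\}$.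

A continuum in which all points have finite order in this sense, and all but finitely many have order at most $2$, is a graph \cite[Theorem 9.10]{Na}. Since $X$ is not a tree, it has infinitely many branch points, so there are distinct branch points $b_j\to x$, $b_j\ne x$. As $X\setminus\{x\}$ has finitely many components, we may assume that all $b_j$ lie in one of them. Let $y=b_1$ and $[x,b_j]\cap[x,y]=[x,m_j]$. Since $x\notin[b_j,y]$, we have $m_j\ne x$, and $m_j\to x$ because $\operatorname{diam}[x,b_j]\to0$. So there are infinitely many distinct points $m_j$. If $m_j\in\{b_j,y\}$, it is a branch point. Otherwise the arcs from $m_j$ to $x$, $b_j$ and $y$ meet only in $m_j$, so these three points lie in different components of $X\setminus\{m_j\}$, and again $m_j$ is a branch point.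
\end{proof}

\section{Approximating graphs and the maps $u_k$, $v_k$}\label{sec:stages}

Let $n\ge4$, and assume one of the following.
\begin{enumerate}
\item[]\emph{Case C.} $X$ is not a dendrite.
\item[]\emph{Case D.} $X$ is a dendrite satisfying the hypothesis of Theorem~\ref{thm:second}(a) for $n$.
\end{enumerate}
Let $G$ and $F_0$ be the circle model in Case C; in Case D the star model if $X$ has a point of order at least $n$, and the comb model otherwise.

\subsection{Stages}

A \emph{stage} (with index $k$) consists of a graph $\Gamma_k$, a monotone surjection $\pi_k\colon X\to\Gamma_k$, a continuous map $u_k\colon\Gamma_k\to G$ and a continuous surjection $v_k\colon G\to\Gamma_k$. Let $F_k=u_kv_k$, and let $P_k$ be the set of points of $\Gamma_k$ with nondegenerate $\pi_k$-fiber; it is countable by (F1). We require: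
\begin{enumerate}
\item[(S1)] $\Gamma_k$ is a finite union of arcs on each of which $u_k$ is injective.
\item[(S2)] $F_k$ is admissible.
\item[(S3)] In Case C, $u_k(P_k)\cap\mathrm{Per}(F_k)=\emptyset$. In Case D, $\Gamma_k\subset X$ is a tree, $\pi_k$ is the first point retraction, and each $p\in P_k$ satisfies $u_k(p)\notin\mathrm{Per}(F_k)$ or $\#v_k^{-1}(p)\ge2$.
\end{enumerate}
Since $F_k$ is injective on its pieces, so is $v_k$, and $v_k$ is finite-to-one.

The points of $P_k$ are the ones that may have to be blown up later, and (S3) provides nonperiodic points of $v_k^{-1}(p)$ at which to insert the zigzags. The two cases differ for the following reason. In Case C the directions at $p$ may be attached to the inserted graph $D$ at different points, so every passage of $v_k$ through $p$ has to be rerouted across $D$, and all points of $v_k^{-1}(p)$ must be nonperiodic. In Case D this cannot be arranged: the vertices $o$ and $b_i$ of the model are periodic, they have to be placed at prescribed branch points of $X$, and these may well lie in $P_0$. But in a dendrite $D$ is attached at the single point $p$, so one detour at one nonperiodic preimage is enough.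

\begin{lemma}\label{lem:stage0}
There is a stage with $\Gamma_0$ identified with $G$, $u_0=\mathrm{id}$ and $v_0=F_0$.
\end{lemma}

\begin{proof}
Conditions (S1) and (S2) hold by Propositions~\ref{prop:circle} and~\ref{prop:comb}, whatever the identification. In Case C let $\pi_0$ be the map of Lemma~\ref{lem:circle}. Identify the circle with $G$ by any homeomorphism followed by a rotation which moves the countable set $P_0$ off the countable set $\mathrm{Per}(F_0)$; see (F4).

In Case D with a point $o$ of order at least $n$, choose arcs from $o$ into $n$ different components of $X\setminus\{o\}$ as teeth. Otherwise choose an arc with $n$ branch points in its interior and identify it with $I$ by a homeomorphism that takes these points to the points $b_i$, in the order of the line. At most two components of $X\setminus\{b_i\}$ meet the arc, so we can choose a tooth from $b_i$ into a component missing the arc. The teeth are pairwise disjoint, since two teeth that meet would form a simple closed curve with a part of the arc. Let $\Gamma_0\subset X$ be the resulting tree and $\pi_0$ the first point retraction. By (F4), applied to each tooth, we identify the teeth with the $A_i$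 so that the interior points of teeth which lie in $P_0$ are not in $\mathrm{Per}(F_0)$. By Proposition~\ref{prop:comb} the free ends $e_i$ are not periodic and the points of $I$ have at least two preimages. So (S3) holds.
\end{proof}

\begin{proposition}\label{prop:step}
Let a stage with index $k$ be given, let $p\in P_k$, $\hat D=\pi_k^{-1}(p)$ and $\eta>0$. Then there are a stage with index $k+1$, a subgraph $D\subset\Gamma_{k+1}$ and continuous maps $\beta_k\colon\Gamma_{k+1}\to\Gamma_k$ and $\kappa_k\colon G\to G$ such that
\begin{enumerate}
\item[(a)] $\beta_k(D)=\{p\}$, $\beta_k$ maps $\Gamma_{k+1}\setminus D$ homeomorphically onto $\Gamma_k\setminus\{p\}$, $\beta_k\pi_{k+1}=\pi_k$, and the fibers of $\pi_{k+1}$ over points of $D$ have diameter at most $\frac12\operatorname{diam}\hat D$;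
\item[(b)] $u_{k+1}=u_k\beta_k$ on $\Gamma_{k+1}\setminus D$, and $d(u_{k+1},u_k\beta_k)\le\eta$;
\item[(c)] $\beta_kv_{k+1}=v_k\kappa_k$, and $d(\kappa_k,\mathrm{id})\le\eta$;
\item[(d)] $d(F_{k+1},F_k)\le\eta$.
\end{enumerate}
\end{proposition}

The proof fills the next three subsections.

\subsection{The new graph}

To replace $p$ by a graph approximating $\hat D$, we must know where each direction at $p$ is attached to $\hat D$. Finite length guarantees that it is attached at a single point. Let $\alpha$ be a direction of $\Gamma_k$ at $p$. For short open arcs $(p,y)$ in this direction, the sets $E_y=\pi_k^{-1}((p,y))$ are open and connected. As $y\to p$ they decrease and have empty intersection, so $H^1(E_y)\to0$, and $\operatorname{diam}E_y\to0$ by (F1). Hence $\bigcap_y\overline{E_y}$ is a single point $d_\alpha$, and $d_\alpha\in\hat D$.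

Next we choose a monotone map $\psi$ of $\hat D$ onto a graph $D$ with fibers of diameter at most $\frac12\operatorname{diam}\hat D$. In Case C we apply Lemma~\ref{lem:graph} to the totally regular continuum $\hat D$. In Case D we need $D\subset X$. Here all $d_\alpha$ equal $p$, because $(p,y)\subset E_y$. Cover the dendrite $\hat D$ by finitely many connected relatively open sets of diameter less than $\frac14\operatorname{diam}\hat D$, choose a point $z_i$ in each, let $D$ be the union of the arcs $[p,z_i]\subset\hat D$, and let $\psi\colon\hat D\to D$ be the first point retraction. Each $z\in\hat D$ is joined to some $z_i$ within a set of the cover, and $[z,z_i]$ passes through $\psi(z)$. So $d(z,\psi(z))<\frac14\operatorname{diam}\hat D$, and any two points of a fiber have distance less than $\frac12\operatorname{diam}\hat D$. In particular $\hat D$ is not a single fiber, so $D\ne\{p\}$ and $D$ is a tree.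

Put $q_\alpha=\psi(d_\alpha)$ and let $Q\subset D$ be the finite set of these points. Let $\Gamma_{k+1}$ be the graph obtained from the disjoint union of $\Gamma_k\setminus\{p\}$ and $D$ by attaching, for each direction $\alpha$, the open end of a half-open leg $(p,y]$ in the direction $\alpha$ to $q_\alpha$. Let $\beta_k$ collapse $D$ to $p$; we use it to identify $\Gamma_{k+1}\setminus D$ with $\Gamma_k\setminus\{p\}$. Let $\pi_{k+1}=\pi_k$ on $X\setminus\hat D$ and $\pi_{k+1}=\psi$ on $\hat D$. This map is continuous on the open set $X\setminus\hat D$ and on $\hat D$. Let $x_i\to x\in\hat D$ with $x_i\notin\hat D$. Passing to subsequences, $\pi_k(x_i)\to p$ in one direction $\alpha$. Then $x\in\overline{E_y}$ for all $y$, so $x=d_\alpha$ and $\pi_{k+1}(x_i)\to q_\alpha=\pi_{k+1}(x)$. Thus $\pi_{k+1}$ is a monotone surjection and (a) holds.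

In Case D we have $D\cap\Gamma_k=\{p\}$ and $Q=\{p\}$, so $\Gamma_{k+1}$ is the tree $\Gamma_k\cup D\subset X$. For $x\notin\hat D$ the arc $[x,\pi_k(x)]$ lies in a fiber of $\pi_k$ other than $\hat D$, so it misses $D$ and meets $\Gamma_{k+1}$ only in $\pi_k(x)$. For $x\in\hat D$ the arc $[x,\psi(x)]$ lies in $\hat D$ and $\hat D\cap\Gamma_{k+1}=D$, so it meets $\Gamma_{k+1}$ only in $\psi(x)$. Hence $\pi_{k+1}$ is the first point retraction onto $\Gamma_{k+1}$.

\subsection{The new maps}

Write $F=F_k$ and $g=u_k(p)$. Every $t\in v_k^{-1}(p)$ has $F(t)=g$, so no such $t$ is periodic if $g$ is not. In Case C put $T=v_k^{-1}(p)$; by (S3) it contains no periodic point. In Case D put $T=\{t\}$ for some nonperiodic $t\in v_k^{-1}(p)$. Such a $t$ exists by (S3): if $g$ is periodic, then $v_k^{-1}(p)$ has two points with the same $F$-image, and $F$ is injective on $\mathrm{Per}(F)$.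

\emph{The detours.} Choose a finite vertex set $V_D\supset Q$ of $D$ such that all edges are arcs with distinct end points and no edge has both end points in $Q$; subdividing edges achieves this. Fix $q_0\in Q$. Let $e$ be a direction of $G$ at a point $t\in T$. On a short leg $[t,a]$ in this direction $v_k$ is injective, so it maps $(t,a]$ into one direction $\alpha(e)$ at $p$; put $q(e)=q_{\alpha(e)}$. The new map $v_{k+1}$ will send $t$ to $q_0$ and must travel from $q_0$ to $q(e)$ at the beginning of the leg. So to each $e$ we assign an edge path in $D$ from $q_0$ to $q(e)$, with $r_e\ge0$ edges, in such a way that at least one of the paths traverses all edges of $D$. (In Case D take one closed path through all edges, and trivial paths for the other directions.) Let $\mathcal E$ be the set of directions with $r_e\ge1$. For these $r_e\ge2$, since no edge joins two points of $Q$; for the others $q(e)=q_0$. Fix an isometric embedding $\iota\colon[0,\delta_0]\to G$ into one edge with $\iota(0)=g$. These are data for Proposition~\ref{prop:zigzag}. Choose $\varepsilon<\varepsilon_1$ with $2\lambda_2\varepsilon\le\eta$, so small that $v_k$ maps each $(t,a_e]$ into the direction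 $\alpha(e)$, and choose $\delta$ as in that proposition; then $\delta\le\varepsilon\le\eta$.

\emph{The map $u_{k+1}$.} We fold $D$ onto the arc $\iota([0,\delta])$, injectively on each edge. Let $\Theta=\{\theta\in[0,\delta]:\iota(\theta)\in\mathrm{Per}(F)\}$, a countable set. Define $\vartheta\colon D\to[0,\delta]$ as follows. Put $\vartheta=0$ on $Q$ and assign distinct values in $(0,\delta]\setminus\Theta$ to the points of $V_D\setminus Q$. The values at the two ends of an edge differ. By (F4) we can map each edge homeomorphically onto the interval between these values so that the countably many interior points of the edge that lie in $P_{k+1}$ are mapped outside $\Theta$. Then $\vartheta$ is continuous, it vanishes only on $Q$, and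
\begin{equation}\label{eq:avoid}
\iota(\vartheta(z))\notin\mathrm{Per}(F)\qquad\text{for all }z\in(P_{k+1}\cap D)\setminus Q .
\end{equation}
Let $u_{k+1}=u_k\beta_k$ off $D$ and $u_{k+1}=\iota\vartheta$ on $D$. It is continuous because $u_{k+1}=g$ on $Q$, and (b) holds since $d(u_{k+1},u_k\beta_k)\le\delta$. It is injective on the edges of $D$ and on the closures in $\Gamma_{k+1}$ of the parts into which $p$ cuts the arcs of (S1) for $\Gamma_k$. So (S1) holds for $k+1$.

\emph{The map $v_{k+1}$.} For $e\in\mathcal E$ let $\theta_0,\dots,\theta_r$ be the values of $\vartheta$ at the successive vertices of the path assigned to $e$. Then $\theta_0=\theta_r=0$, and consecutive values differ. Let $Z=u_{k+1}(P_{k+1})\setminus\mathrm{Per}(F)$. Proposition~\ref{prop:zigzag} gives points $s$, a map $\kappa_k=\kappa$ and an admissible map $F'$ with $Z\cap\mathrm{Per}(F')=\emptyset$. On a modified leg let $v_{k+1}$ map $[s_{i-1},s_i]$ homeomorphically onto the $i$-th edge of the path, namely by $F'$ followed by the inverse of $u_{k+1}$ on that edge. On $v_k^{-1}(p)$ put $v_{k+1}=q_0$; this agrees with the previous definition at the points $t=s_0$. At all remaining points $x$ we have $v_k\kappa(x)\ne p$,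 because $v_k$ is injective on each modified leg, and we put $v_{k+1}(x)=\beta_k^{-1}v_k\kappa(x)$.

Continuity needs checking only where the values approach $D$ from outside. As $x\to s_r$ in $(s_r,a_e]$, the point $v_k\kappa(x)$ tends to $p$ in the direction $\alpha(e)$, so $v_{k+1}(x)\to q(e)$, where the path ends. As $x\to t\in T$ in a direction $e\notin\mathcal E$, we have $v_{k+1}(x)\to q(e)=q_0$. At a point of $v_k^{-1}(p)\setminus T$, which exists only in Case D, every limit from outside lies in $Q=\{q_0\}$.

On $[t,s_r]$ both $\beta_kv_{k+1}$ and $v_k\kappa$ equal $p$; on $v_k^{-1}(p)$, where $\kappa$ is the identity, both equal $p$; elsewhere they agree by definition. So (c) holds. Since $v_k\kappa$ is onto and $\beta_k$ is injective off $D$, the image of $v_{k+1}$ contains $\Gamma_{k+1}\setminus D$; it contains $D$ because one path traverses all edges. So $v_{k+1}$ is onto. Finally $u_{k+1}v_{k+1}=F'$: on the arcs $[s_{i-1},s_i]$ by definition, on $v_k^{-1}(p)$ because both sides equal $g$, and elsewhere because $u_{k+1}v_{k+1}=u_k\beta_kv_{k+1}=u_kv_k\kappa=F\kappa$. Thus $F_{k+1}=F'$, which gives (S2) and (d).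

\subsection{Condition (S3) for the new stage}

Let $p'\in P_{k+1}$. If $u_{k+1}(p')\notin\mathrm{Per}(F)$, then $u_{k+1}(p')\in Z$, so $u_{k+1}(p')\notin\mathrm{Per}(F')$ and we are done. By \eqref{eq:avoid} this settles $p'\in D\setminus Q$. In the two remaining cases $\beta_k(p')\in P_k$ and $u_{k+1}(p')=u_k(\beta_k(p'))$: for $p'\notin D$ the fibers of $\pi_{k+1}$ over $p'$ and of $\pi_k$ over $\beta_k(p')$ coincide and (b) applies, and for $p'\in Q$ we have $u_{k+1}(p')=g=u_k(p)$. In Case C, (S3) for $k$ gives $u_{k+1}(p')\notin\mathrm{Per}(F)$. In Case D it gives this or $\#v_k^{-1}(\beta_k(p'))\ge2$, and we show that then $\#v_{k+1}^{-1}(p')\ge2$. If $p'\notin D$, then by (a) and (c) $v_{k+1}^{-1}(p')=\kappa^{-1}\bigl(v_k^{-1}(\beta_k(p'))\bigr)$, and $\kappa$ is onto. If $p'\in Q$, then $p'=p=q_0$ and $v_{k+1}^{-1}(p)\supset v_k^{-1}(p)$. This completes the proof of Proposition~\ref{prop:step}.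

\section{The limit}\label{sec:limit}

\begin{proposition}\label{prop:limit}
In Case C and in Case D there are continuous maps $u\colon X\to G$ and $v\colon G\to X$ satisfying the hypotheses of Proposition~\ref{prop:transfer} with $\lambda=10^{1/n}$. Consequently $I^{\mathrm{ED}}(X)\le\frac{\log10}n$.
\end{proposition}

\begin{proof}
Start with the stage of Lemma~\ref{lem:stage0}. If a stage with $P_k=\emptyset$ is reached, then $\pi_k$ is a homeomorphism, and we put $u=u_k\pi_k$ and $v=\pi_k^{-1}v_k$. Then $uv=F_k$ is exact and $\lambda_2$-Lipschitz by (S2). A nonempty open subset of $\Gamma_k$ contains a subarc of one of the arcs in (S1), so its image under $u_k$ contains an arc. The proposition holds in this case.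

Otherwise we apply Proposition~\ref{prop:step} to a point $p=p_k\in P_k$ whose fiber $\hat D_k$ has maximal diameter. Exactness does not pass to uniform limits by itself, so we fix in advance arcs $E_0,E_1,\dots$ in $G$ such that every arc contains some $E_i$ (for instance, the subarcs of edges with rational end points), and protect the covering property of $E_k$ from stage $k$ on. Let $\xi_k$ be the number given by Lemma~\ref{lem:cov}(b) for $F_k$ and $E_k$. Let $d_j$ be a compatible metric on $\Gamma_j$ in which $u_j$ is $1$-Lipschitz; adding $d(u_j(y),u_j(y'))$ to any compatible metric produces one. For $j\le k$ let $\beta_{j,k}=\beta_j\cdots\beta_{k-1}\colon\Gamma_k\to\Gamma_j$, with $\beta_{k,k}=\mathrm{id}$. In the step from $k$ to $k+1$ we choose $\eta=\eta_k$ such that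
\begin{equation}\label{eq:small}
\begin{gathered}
\eta_k\le2^{-k},\qquad\eta_k\le2^{-k-2}\min(\xi_0,\dots,\xi_k),\\
d_j\bigl(\beta_{j,k}v_k(x),\beta_{j,k}v_k(x')\bigr)\le2^{-k}\quad\text{whenever }j\le k\text{ and }d(x,x')\le\eta_k .
\end{gathered}
\end{equation}
The last condition holds for small $\eta_k$ by uniform continuity. Assume from now on that the construction does not terminate.

\emph{The fibers shrink.} By Proposition~\ref{prop:step}(a), every fiber of $\pi_{k+1}$ lies in a fiber of $\pi_k$, so $\operatorname{diam}\hat D_k$, the maximal diameter of a fiber of $\pi_k$, is nonincreasing in $k$. Suppose that it stays at least $\varepsilon>0$. For $k<l$ the set $\hat D_l$ lies in a fiber of $\pi_{k+1}$, so it is either disjoint from $\hat D_k$ or has at most half its diameter. Hence the sets $\hat D_k$ with diameter in a fixed interval $[2^m,2^{m+1})$ are pairwise disjoint, and by (F1) there are finitely many such $k$. Finitely many such intervals cover $[\varepsilon,\operatorname{diam}X]$, a contradiction. So $\operatorname{diam}\hat D_k\to0$.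

Let $\Gamma_\infty$ be the inverse limit, the space of sequences $(y_k)\in\prod_k\Gamma_k$ with $\beta_k(y_{k+1})=y_k$. The continuous map $\Pi\colon X\to\Gamma_\infty$, $x\mapsto(\pi_k(x))_k$, is injective because the fibers shrink, and onto because for $(y_k)\in\Gamma_\infty$ the sets $\pi_k^{-1}(y_k)$ are nonempty, compact and decreasing. As $X$ is compact, $\Pi$ is a homeomorphism.

\emph{The maps $v$, $u$ and $F$.} By Proposition~\ref{prop:step}(c), $\beta_{j,k+1}v_{k+1}=\beta_{j,k}v_k\kappa_k$, so \eqref{eq:small} gives $d_j(\beta_{j,k+1}v_{k+1},\beta_{j,k}v_k)\le2^{-k}$ for $k\ge j$. Hence $\beta_{j,k}v_k$ converges uniformly as $k\to\infty$ to a continuous map $\nu_j\colon G\to\Gamma_j$ with $d_j(\nu_j,v_j)\le2^{1-j}$ and $\beta_j\nu_{j+1}=\nu_j$. We use twice the following consequence of compactness: if continuous maps $\Phi_k$ converge uniformly to $\Phi$, $Y$ is compact and $\Phi_k(Y)\supset Y'$ for all $k$, then $\Phi(Y)\supset Y'$. First, each $\nu_j$ is onto. The map $v=\Pi^{-1}\circ(\nu_j)_j\colon G\to X$ is continuous, and $\pi_jv=\nu_j$. It is onto: for $x\in X$ the sets $\nu_j^{-1}(\pi_j(x))$ are nonempty, compact and decreasing, and $v$ maps a point of their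 intersection to $x$.

By (a) and (b) of Proposition~\ref{prop:step}, $d(u_{k+1}\pi_{k+1},u_k\pi_k)\le2^{-k}$, so $u_k\pi_k$ converges uniformly to a continuous map $u\colon X\to G$. Put $F=uv$. Then
\[
d(F,F_k)\le d(uv,u_k\pi_kv)+d(u_k\nu_k,u_kv_k)\le d(u,u_k\pi_k)+d_k(\nu_k,v_k)\to0 .
\]
So $F$ is the uniform limit of the $\lambda_2$-Lipschitz maps $F_k$, and is $\lambda_2$-Lipschitz.

\emph{$F$ is exact.} By the compactness remark, $F$ satisfies \eqref{eq:cov}. By Proposition~\ref{prop:step}(d) and \eqref{eq:small}, $d(F,F_i)\le\sum_{k\ge i}2^{-k-2}\xi_i<\xi_i$. So $F^m(E_i)=G$ for all large $m$, for every $i$.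

\emph{Images of open sets under $u$.} The maps $u_k\pi_k$ collapse fibers, and we must see that the limit collapses no open set. The reason is that $u$ stabilizes off the countably many nondegenerate fibers. If $\pi_k(x)\notin P_k$, then $\{x\}$ is a fiber of $\pi_l$ for all $l\ge k$, so $\pi_l(x)\ne p_l$, and (b) gives $u_{l+1}\pi_{l+1}(x)=u_l\pi_l(x)$. Hence $u(x)=u_k(\pi_k(x))$. Let $U\subset X$ be open and $x_0\in U$. For large $k$ the fiber of $\pi_k$ through $x_0$ lies in $U$, so $O=\Gamma_k\setminus\pi_k(X\setminus U)$ is a nonempty open set with $\pi_k^{-1}(O)\subset U$. By (S1) there is an arc $E\subset O$ on which $u_k$ is injective. The set $u(\pi_k^{-1}(E))\subset u(U)$ is compact and connected, and it contains the uncountable set $u_k(E\setminus P_k)$. A nondegenerate subcontinuum of a graph contains an arc.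
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
This is Proposition~\ref{prop:limit} in Case D.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $X$ is not a dendrite, Case C holds for every $n\ge4$. If $X$ is a dendrite and not a tree, then by Lemma~\ref{lem:dendrite} Case D holds for all $n\ge4$, or for all $n=2^j\ge4$, since an arc containing infinitely many branch points has infinitely many in its interior. In each case Proposition~\ref{prop:limit} gives $I^{\mathrm{ED}}(X)\le\frac{\log10}n$ for arbitrarily large $n$, so $I^{\mathrm{ED}}(X)=0$.
\end{proof}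

\begin{thebibliography}{9}

\bibitem{ABLM}
Alsed\`a, Baldwin, Llibre and Misiurewicz, \emph{Entropy of transitive tree maps}, Topology 36 (1997).

\bibitem{Na}
Nadler, \emph{Continuum Theory}.

\bibitem{Sp}
Vladim\'ir \v{S}pitalsk\'y, \emph{Entropy and exact Devaney chaos on totally regular continua}, arXiv:1112.6017 (2011).

\end{thebibliography}
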